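# Sign changes of sums of Laplacian eigenfunctions in small geodesic balls

## 1. Eigenfunctions, normal coordinates, Bessel functions, truncated powers

Throughout, $(M,g)$ is a compact, connected, smooth Riemannian manifold without boundary, $d=\dim M\ge 1$, $dy$ is its volume measure and $d(x,y)$ its distance. Functions are real-valued unless a complex exponential is visible.

**Definition 1 (eigenbasis, distinct eigenvalues).** Let $-\Delta\phi_k=\lambda_k\phi_k$, $k=0,1,2,\dots$, be an orthonormal basis of $L^2(M;\mathbb R)$ of Laplacian eigenfunctions, with $0=\lambda_0<\lambda_1\le\lambda_2\le\dots$ and $\phi_0$ constant. Index sets $S$ are finite, nonempty and contained in $\{1,2,3,\dots\}$, so $\lambda_k>0$ for $k\in S$. We write $\Sigma_S=\{\lambda_k:k\in S\}$ for the set of *distinct* eigenvalues that occur. Each of them is counted once, so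
$$\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}\le\sum_{k\in S}\lambda_k^{-1/2}.$$

*Example.* On the circle $\mathbb R/2\pi\mathbb Z$ the functions $\cos \ell x$ and $\sin \ell x$ (normalized) share the eigenvalue $\ell^2$. If $S$ picks out $\cos x,\sin x,\cos 2x$, then $\Sigma_S=\{1,4\}$; the two sums above are $\frac32$ and $\frac52$.

**Definition 2 (geodesic balls, normal coordinates, volume density).** $B(x,r)=\{y:d(x,y)<r\}$ is the open geodesic ball. (A root in the open ball is also a root in the closed one.) Let $i_0>0$ be the injectivity radius of $M$. Write $s=d(x,y)$ and $D=\{(x,y):s<i_0\}$. On $D$ we use normal coordinates $v=\exp_x^{-1}y$, $|v|=s$. There is a smooth positive function $\Theta(x,y)$ on $D$ with $dy=\Theta\,dv$ and $\Theta(x,x)=1$. In this lecture differential operators act in $y$, and $\partial_s$ is the radial derivative away from $x$. The function $s^2$ is smooth on $D$. The Laplacian of a radial function is $F''+\big(\frac{d-1}{s}+\partial_s\log\Theta\big)F'$, and so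
$$|\nabla s^2|^2=4s^2,\qquad \Delta s^2=2d+2s\,\partial_s\log\Theta. \tag{1}$$

*Example.* On a flat torus $\Theta=1$ and $\Delta s^2=2d$. On the unit sphere $\mathbb S^2$ we have $\Theta=\frac{\sin s}{s}$, and (1) gives $\Delta s^2=4+2s(\cot s-\frac1s)=2+2s\cot s$, which agrees with $F''+\cot s\,F'$ for $F=s^2$.

**Definition 3 (normalized Bessel functions).** For $\nu>-1$ put
$$\mathsf j_\nu(z)=\Gamma(\nu+1)(2/z)^\nu J_\nu(z)=\Gamma(\nu+1)\sum_{m\ge0}\frac{(-1)^m(z/2)^{2m}}{m!\,\Gamma(m+\nu+1)} .$$
This is an even entire function with $\mathsf j_\nu(0)=1$. Let $j_{\nu,1}$ be its first positive zero (which exists, classically).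

*Example.* $\mathsf j_{-1/2}(z)=\cos z$ and $\mathsf j_{1/2}(z)=\frac{\sin z}{z}$, so $j_{-1/2,1}=\frac\pi2$ and $j_{1/2,1}=\pi$.

We need three formulas, each checked on the power series.

*Differential equation.* For $\lambda\ge 0$, $y(t)=\mathsf j_\nu(t\sqrt\lambda)$ solves
$$y''+\tfrac{2\nu+1}{t}\,y'+\lambda y=0,\qquad y(0)=1,\quad y'(0)=0. \tag{2}$$
With $y=\sum_m\gamma_m(\lambda t^2/4)^m$, equation (2) says $m(m+\nu)\gamma_m=-\gamma_{m-1}$, which is what $\gamma_m=(-1)^m\Gamma(\nu+1)/(m!\,\Gamma(m+\nu+1))$ satisfies.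

*Poisson's formula.* For $\nu>-\frac12$ and $\kappa_\nu=\frac{\Gamma(\nu+1)}{\sqrt\pi\,\Gamma(\nu+1/2)}$,
$$\mathsf j_\nu(z)=\kappa_\nu\int_{-1}^1(1-\sigma^2)^{\nu-1/2}\cos(z\sigma)\,d\sigma. \tag{3}$$
Expand the cosine, use $\int_{-1}^1(1-\sigma^2)^{\nu-1/2}\sigma^{2m}d\sigma=\frac{\Gamma(m+1/2)\Gamma(\nu+1/2)}{\Gamma(m+\nu+1)}$ and $(2m)!=4^m m!\,\Gamma(m+\frac12)/\sqrt\pi$.

*Sonine's formula.* For $\nu>-1$ and $\eta>0$, with $C_{\nu,\eta}=\frac{2\Gamma(\nu+\eta+1)}{\Gamma(\nu+1)\Gamma(\eta)}>0$,
$$\mathsf j_{\nu+\eta}(z)=C_{\nu,\eta}\int_0^1\mathsf j_\nu(z\sigma)\,\sigma^{2\nu+1}(1-\sigma^2)^{\eta-1}\,d\sigma. \tag{4}$$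
Integrate termwise with $\int_0^1\sigma^{2m+2\nu+1}(1-\sigma^2)^{\eta-1}d\sigma=\frac{\Gamma(m+\nu+1)\Gamma(\eta)}{2\,\Gamma(m+\nu+\eta+1)}$.

**Definition 4 (truncated powers).** For $b>-1$ let $\chi^b(q)=q^b/\Gamma(b+1)$ for $q>0$ and $\chi^b(q)=0$ for $q\le 0$. For $b>2$ this is $C^2$ on $\mathbb R$, with
$$(\chi^b)'=\chi^{b-1},\qquad q\,(\chi^b)''=(b-1)\chi^{b-1}, \tag{5}$$
the second because $q\cdot q^{b-2}/\Gamma(b-1)=(b-1)\,q^{b-1}/\Gamma(b)$.

*Example.* $\chi^0(t^2-s^2)$ is the indicator function of $\{s<t\}$, and $\chi^1(t^2-s^2)=\max(t^2-s^2,0)$. For $-1<b<0$ the function $\chi^b(t^2-s^2)$ blows up, integrably, at the sphere $s=t$.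

**Definition 5 (functions of the Laplacian).** For bounded $F:[0,\infty)\to\mathbb R$ and $\psi=\sum_j\hat\psi_j\phi_j\in L^2(M)$ put $F(\sqrt{-\Delta})\psi=\sum_jF(\sqrt{\lambda_j})\hat\psi_j\phi_j$. Such operators commute, and $F(\sqrt{-\Delta})$ multiplies the whole eigenspace of $\lambda$ by the one number $F(\sqrt\lambda)$.

*Example.* On a circle, $\cos(t\sqrt{-\Delta})\psi(x)=\frac12(\psi(x+t)+\psi(x-t))$, by the addition formulas for $\cos$ and $\sin$.

The following textbook facts will be used.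

- **Sobolev.** For integers $p$ with $2p>d/2$, if $\sum_j(1+\lambda_j)^{2p}c_j^2<\infty$, then $\sum_jc_j\phi_j$ converges uniformly to a continuous function, with supremum at most $C\big(\sum_j(1+\lambda_j)^{2p}c_j^2\big)^{1/2}$, $C=C(M,g,p)$. (This is $H^{2p}\subset C^0$ together with elliptic regularity.) The eigenfunction series of a smooth function converges uniformly and absolutely.
- **Finite propagation speed.** $\cos(t\sqrt{-\Delta})\psi$ solves the wave equation with initial data $(\psi,0)$. If $\psi\in C^\infty(M)$ vanishes in a neighborhood of $\{y:d(x,y)\le|t|\}$, then $(\cos(t\sqrt{-\Delta})\psi)(x)=0$.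
- **Aronszajn's unique continuation theorem**, in the form: an eigenfunction that vanishes on a nonempty open subset of the connected manifold $M$ vanishes identically.

## 2. Roots in balls of radius $c_M\sum\lambda_k^{-1/2}$

A single eigenfunction $-\Delta f=\lambda f$ on $M$ changes sign on each ball of radius $c_M\lambda^{-1/2}$. What about a sum? The question comes from Stefan Steinerberger, "Local sign changes of polynomials", arXiv:2301.07031 (2023):

*Is there a constant $0<c_M<\infty$, depending only on $(M,g)$, such that every finite combination $f=\sum_{k\in S}a_k\phi_k$ with real $a_k$ has a root in each ball of radius $c_M\sum_{k\in S}\lambda_k^{-1/2}$?*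

The same constant must work for every choice of real orthonormal eigenbasis. The coefficients are arbitrary: no component is assumed to dominate. Analogous statements are known in these settings.

1. (Kozma–Oravecz) Let $f(x)=\sum_{k\in S}a_k\exp(2\pi i\langle x,k\rangle)$, $S\subset\mathbb Z^d$ finite, be a real-valued trigonometric polynomial on $\mathbb T^d$ with mean value $0$. Then $f$ has a zero in each ball of radius $\frac14\sum_{k\in S}\frac1{\|k\|}$.
2. Let $p\in\mathbb R[x_1,\dots,x_d]$ have mean value $0$ on $\mathbb S^{d-1}$, with $p|_{\mathbb S^{d-1}}=\sum_{k\in S}a_kf_k$, where $f_k$ is a harmonic homogeneous polynomial of degree $k$. Then $p|_{\mathbb S^{d-1}}$ has a zero in each geodesic ball of radius $\pi^2d\sum_{k\in S}\frac1k$.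
3. Let $d\in\{2,3\}$, and for $1\le k\le n$ let $\phi_k:\mathbb R^d\to\mathbb R$ be smooth global solutions of $-\Delta\phi_k=\lambda_k\phi_k$ with $\lambda_k>0$, and $a_k\in\mathbb R$. Then $\sum_{k=1}^na_k\phi_k$ has a zero in every ball of radius $2\pi\sum_{k=1}^n\lambda_k^{-1/2}$.

The answer is yes, on every such $M$.

**Theorem A.** There is $c_M<\infty$ depending only on $(M,g)$ such that every $f=\sum_{k\in S}a_k\phi_k$ has a root in every ball of radius $c_M\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$, hence in every ball of radius $c_M\sum_{k\in S}\lambda_k^{-1/2}$.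

**Theorem B.** There is $C_M<\infty$ depending only on $(M,g)$ such that every such $f$ has a root in every ball of radius
$$\sum_{\lambda\in\Sigma_S}\Big(\frac{j_{d/2-1,1}}{\sqrt\lambda}+\frac{C_M}{\lambda^{3/2}}\Big).$$

In both theorems, if $f\not\equiv0$, then $f$ takes strictly positive and strictly negative values in each such ball.

**Theorem C.**

1. On every $M$, any admissible constant in Theorem A satisfies $c_M\ge\pi/2$, already for single eigenfunctions with $\lambda\to\infty$.
2. On $\mathbb S^d$, $j_{d/2-1,1}$ in Theorem B cannot be replaced by a smaller number, already for single eigenfunctions with $\lambda\to\infty$.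
3. On $\mathbb T^d=(\mathbb R/2\pi\mathbb Z)^d$, for every $n\ge1$ and $0<\delta<\frac\pi2$ there is $f=\sum_{k\in S}a_k\phi_k$ with $|S|=n$, all $a_k\ne0$, and $n$ distinct eigenvalues, which is positive on a ball of radius $(\frac\pi2-\delta)\sum_{k\in S}\lambda_k^{-1/2}$. On any circle, $f$ has a root in each closed interval of radius $\frac\pi2\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$. Thus on $\mathbb T^1$ the constant $\frac\pi2=j_{-1/2,1}$ is optimal for every $n$.

## 3. Circles and flat tori: averages that annihilate $f$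

**The circle.** For an eigenfunction with eigenvalue $\lambda$ on a circle of any length,
$$\tfrac12\big(\phi(x+t)+\phi(x-t)\big)=\cos(t\sqrt\lambda)\,\phi(x). \tag{6}$$
At $t=\frac{\pi}{2\sqrt\lambda}$ the right side is $0$ for the whole eigenspace. Let $\Sigma_S=\{\mu_1,\dots,\mu_n\}$ and $t_i=\frac{\pi}{2\sqrt{\mu_i}}$. Applying the averages (6) with $t_1,\dots,t_n$ one after the other multiplies the $\mu_l$-component of $f$ by $\prod_i\cos(t_i\sqrt{\mu_l})=0$. Hence
$$2^{-n}\sum_{\pm}f(x\pm t_1\pm t_2\pm\dots\pm t_n)=0 . \tag{7}$$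
All the points lie in the closed interval of radius $\frac\pi2\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$ about $x$. If $f$ had no root there, it would have one strict sign there by continuity, and the average in (7) could not be $0$. This proves the circle statement in Theorem C(3).

For instance $f=\cos x+\cos2x$ on $\mathbb R/2\pi\mathbb Z$ has $t_1=\frac\pi2$, $t_2=\frac\pi4$. At $x=0$ identity (7) reads $\frac12\big(f(\tfrac{3\pi}4)+f(\tfrac\pi4)\big)=\frac12\big(-\tfrac{\sqrt2}2+\tfrac{\sqrt2}2\big)=0$ (using that $f$ is even).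

**The flat torus.** In higher dimension we replace two points by a ball. We need a uniqueness statement for the equation (2). We prove it with an inhomogeneous term, since Section 5 uses that version.

**Lemma 1 (energy bound).** Let $c\ge0$, $\lambda\ge0$, let $e$ be continuous on $[0,T)$, and let $y\in C^1([0,T))\cap C^2((0,T))$ satisfy $y''+\frac cty'+\lambda y=e$ on $(0,T)$ and $y(0)=y'(0)=0$. Then $|y(t)|\le t\int_0^t|e(\tau)|\,d\tau$.

*Proof.* Let $Q=y'^2+\lambda y^2$. On $(0,T)$ we have $Q'=2y'(y''+\lambda y)=2y'e-\frac{2c}{t}y'^2\le2|e|\sqrt Q$. So for $\varepsilon>0$, $\frac{d}{dt}\sqrt{Q+\varepsilon}=\frac{Q'}{2\sqrt{Q+\varepsilon}}\le|e|$. Integrate from $0$, where $Q=0$, and let $\varepsilon\to0$: $|y'(t)|\le\sqrt{Q(t)}\le\int_0^t|e|$. Integrate once more. $\square$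

Let $-\Delta\phi=\lambda\phi$ on $\mathbb T^d$, regarded as a periodic function on $\mathbb R^d$, and let $m(t)$ be the mean of $\phi$ over the sphere of radius $t$ about $x$. The function $v\mapsto m(|v|)$ is the average of $v\mapsto\phi(x+v)$ over rotations of $v$, so it is again an eigenfunction: $m''+\frac{d-1}tm'+\lambda m=0$, with $m(0)=\phi(x)$ and $m'(0)=0$ because $m$ is even and smooth. By (2) with $\nu=\frac d2-1$ and Lemma 1 with $e=0$, $m(t)=\mathsf j_{d/2-1}(t\sqrt\lambda)\phi(x)$. By (4) with $\nu=\frac d2-1$, $\eta=1$ (so $C_{\nu,\eta}=d$), the solid average is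
$$\frac1{|B_t|}\int_{|v|<t}\phi(x+v)\,dv=d\int_0^1m(\sigma t)\sigma^{d-1}\,d\sigma=\mathsf j_{d/2}(t\sqrt\lambda)\,\phi(x). \tag{8}$$
With $t_i=j_{d/2,1}/\sqrt{\mu_i}$ these averages, composed, annihilate $f$. If $f>0$ on $B(x_0,r)$ with $r=\sum_it_i$, then the first average is positive on $\{d(x,x_0)\le r-t_1\}$, the second on $\{d(x,x_0)\le r-t_1-t_2\}$, and so on. The last one is positive at $x_0$, but it is $0$. The same holds for $f<0$. So on $\mathbb T^d$ there is a root in every ball of radius $j_{d/2,1}\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$.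

## 4. Geodesic ball averages do not act as scalars on eigenspaces

The sensible first attempt on a general $M$ is to average over geodesic balls. The step that breaks is (8): the average of $\phi$ need not be a number depending on $\lambda$ and $t$ times $\phi(x)$. Here is an example.

Let $M=\mathbb S^2\times(\mathbb R/\sqrt2\pi\mathbb Z)$ with points $(p,\theta)$, and fix a unit vector $e\in\mathbb R^3$. Both $u(p,\theta)=\langle p,e\rangle$ and $w(p,\theta)=\cos(\sqrt2\,\theta)$ are eigenfunctions with eigenvalue $2$. The geodesic from $(p,\theta)$ in direction $v=(v',v_3)$ ends at $\big(\cos|v'|\,p+\sin|v'|\frac{v'}{|v'|},\,\theta+v_3\big)$, and $dy=\frac{\sin|v'|}{|v'|}dv$. Terms odd in $v'$ or in $v_3$ integrate to $0$. So for small $t$, the average over $B(x,t)$ multiplies $u(x)$ by $N_u/N_0$ and $w(x)$ by $N_w/N_0$. Here $N_u,N_w,N_0$ are the means over $\{|v|<t\}\subset\mathbb R^3$ of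
$$\cos|v'|\,\frac{\sin|v'|}{|v'|},\qquad \cos(\sqrt2v_3)\,\frac{\sin|v'|}{|v'|},\qquad\frac{\sin|v'|}{|v'|}.$$
For $\xi$ uniform in the unit ball of $\mathbb R^3$, the expectations of $|\xi'|^2,\ \xi_3^2,\ |\xi'|^4,\ \xi_3^4,\ |\xi'|^2\xi_3^2$ are $\frac25,\frac15,\frac8{35},\frac3{35},\frac2{35}$. From $\cos a\,\frac{\sin a}a=\frac{\sin 2a}{2a}=1-\frac23a^2+\frac2{15}a^4-\cdots$ and $\cos(\sqrt2b)=1-b^2+\frac{b^4}6-\cdots$ we get
$$N_u=1-\tfrac4{15}t^2+\tfrac{16}{525}t^4+O(t^6),\qquad N_w=1-\tfrac4{15}t^2+\big(\tfrac1{70}+\tfrac1{105}+\tfrac1{525}\big)t^4+O(t^6).$$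
The $t^4$ coefficients are $\frac{32}{1050}$ and $\frac{27}{1050}$. The two multipliers differ, although the eigenvalue is the same. So for small $t>0$ no single number $m(t)$ works on this eigenspace.

The argument on the torus used four properties of the operators:

- (a) they are functions of $-\Delta$ (so they act as scalars on eigenspaces, and commute);
- (b) the scalar on the eigenspace of $\lambda$ is $0$;
- (c) the kernel vanishes for $d(x,y)>t$, with $t$ a constant times $\lambda^{-1/2}$;
- (d) the kernel is positive for $d(x,y)<t$.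

Geodesic ball averages have (c) and (d) but not, in general, (a). The heat operator $e^{t\Delta}$ has (a) and a positive kernel, but its multipliers $e^{-t\lambda}$ never vanish and its kernel is positive everywhere, so (b) and (c) fail. The wave operator $\cos(t\sqrt{-\Delta})$ with $t=\frac{\pi}{2\sqrt\lambda}$ has (a), (b) and (c). However, (d) fails on $\mathbb T^3$: by Kirchhoff's formula, for $\psi(y)=h(|y-x|)$ with $0\le h\not\equiv0$ smooth and compactly supported in $(0,\pi)$, $(\cos(t\sqrt{-\Delta})\psi)(x)=(th(t))'$ for $0<t<\pi$, which is negative for some $t$.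

Now keep (a) and choose the function of $-\Delta$ from the formula (8): take the operators $\mathsf j_\nu(t\sqrt{-\Delta})$ *on $M$ itself*. Property (b) holds with $t=j_{\nu,1}/\sqrt\lambda$. By Poisson's formula (3), for $\nu>-\frac12$ this operator is an average of the wave operators $\cos(t\sigma\sqrt{-\Delta})$, $|\sigma|\le1$, so (c) follows from finite propagation speed. Only (d) is in doubt. In the flat case, (4) with $\nu=\frac d2-1+\eta$ and the spherical means above shows that the kernel is a positive constant times $\chi^{\eta-1}(t^2-s^2)$, positive for every $\eta>0$. On a curved $M$ we expect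
$$\text{kernel}=(\text{flat kernel})\times(\text{smooth positive factor}+\text{small corrections})+\text{smooth error},$$
and the error must not win anywhere inside the ball, in particular not near the sphere $s=t$. If $0<\eta\le1$, the exponent $\eta-1$ is $\le0$: the flat kernel is *not small* near $s=t$; in its interior it is at least a constant times $\eta t^{-d}$. So an error of size $O(t^2)$ loses for small $t$. This is what we prove.

## 5. Positivity of the kernel of $\mathsf j_\nu(t\sqrt{-\Delta})$ for $\frac d2-1<\nu\le\frac d2$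

**Proposition 2.** There are $t_0\in(0,1]$, $t_0<i_0$, and $C_0<\infty$, depending only on $(M,g)$, with $C_0t_0^2\le1$, such that the following holds. Let $0<t\le t_0$, $\eta\in(0,1]$, $\eta\ge C_0t^2$, $\nu=\frac d2-1+\eta$, $x\in M$. Then there is $k_t(x,\cdot)\in L^1(M)$, strictly positive on $B(x,t)$ and zero on $\{d(x,\cdot)>t\}$, such that for every eigenfunction $-\Delta\phi=\lambda\phi$ (including $\lambda=0$)
$$\int_Mk_t(x,y)\phi(y)\,dy=\mathsf j_\nu(t\sqrt\lambda)\,\phi(x). \tag{9}$$

Theorem A will only use $\eta=1$, that is $\nu=\frac d2$, for which the condition $\eta\ge C_0t^2$ is automatic. Smaller $\eta$ is for Theorem B.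

Notation for the proof: $\beta=\eta-1\in(-1,0]$, so $\nu=\beta+\frac d2>-\frac12$; $\rho=\min(i_0/2,1)$, so that $\{s\le\rho\}$ is a compact subset of $D$; $c_\nu=\pi^{-d/2}\Gamma(\nu+1)$.

**Step 1 (correction factors).** *This step produces smooth functions $w_0,w_1,\dots$ on $D$ for which a sum of terms $\chi^{\beta+k}(t^2-s^2)w_k$ will satisfy the right equation up to a very regular error.* Put $w_{-1}=0$, $w_0=u_0=\Theta^{-1/2}$, and for $k\ge1$
$$w_k=u_0v_k,\qquad v_k(x,\exp_xv)=\frac14\int_0^1\sigma^{k-1}\big(u_0^{-1}\Delta w_{k-1}\big)(x,\exp_x(\sigma v))\,d\sigma .$$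
Inductively these are smooth on $D$, and they do not depend on $\beta$. We claim that for all $k\ge0$
$$\big(4k+2s\,\partial_s\log\Theta\big)w_k+4s\,\partial_sw_k=\Delta w_{k-1}. \tag{10}$$
First, $4s\,\partial_su_0=-2(s\,\partial_s\log\Theta)u_0$, because $u_0=\Theta^{-1/2}$. This is (10) for $k=0$. For $k\ge1$ put $h=u_0^{-1}\Delta w_{k-1}$. Since
$$\frac d{d\sigma}\big[\sigma^kh(x,\exp_x(\sigma v))\big]=k\sigma^{k-1}h(x,\exp_x(\sigma v))+\sigma^{k-1}(s\,\partial_sh)(x,\exp_x(\sigma v)),$$
integration over $[0,1]$ gives $h=4kv_k+4s\,\partial_sv_k$. The left side of (10) is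
$$u_0\big(4kv_k+4s\,\partial_sv_k\big)+v_k\big(2(s\,\partial_s\log\Theta)u_0+4s\,\partial_su_0\big)=u_0h+0=\Delta w_{k-1}.$$

**Step 2 (an approximate kernel and its error).** *This step shows that the explicit kernel $c_\nu t^{-2\nu}\sum_k\chi^{\beta+k}w_k$, integrated against an eigenfunction, solves (2) up to a controlled error.*

Let $q=t^2-s^2$, $0<t<\rho$, $b>2$, $w$ smooth on $D$, and $F=\chi^b(q)$ (primes of $F$ are derivatives in $q$). Then $\partial_tF=2tF'$, $\partial_t^2F=2F'+4t^2F''$, $\nabla F=-F'\nabla s^2$, and by (1) $\Delta F=4s^2F''-F'\Delta s^2$ and $2\langle\nabla F,\nabla w\rangle=-4F's\,\partial_sw$. Hence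
$$\Big(\partial_t^2+\tfrac{1-2\nu}t\partial_t-\Delta\Big)(Fw)=w\big[4qF''+F'(4-4\nu+\Delta s^2)\big]+4F's\,\partial_sw-F\Delta w ,$$
and by (5) this equals
$$\chi^{b-1}\big[(4b-4\nu+\Delta s^2)w+4s\,\partial_sw\big]-\chi^b\Delta w .$$
Suppose for the moment that $\beta>2$, and take $\nu=\beta+\frac d2$, $b=\beta+k$, $w=w_k$. By (1), $4b-4\nu+\Delta s^2=4k+2s\,\partial_s\log\Theta$, so by (10) the right side is $\chi^{\beta+k-1}\Delta w_{k-1}-\chi^{\beta+k}\Delta w_k$. The sum over $k$ telescopes:
$$\Big(\partial_t^2+\tfrac{1-2\nu}t\partial_t-\Delta\Big)\sum_{k=0}^N\chi^{\beta+k}w_k=-\chi^{\beta+N}\Delta w_N\qquad(\beta>2). \tag{11}$$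

Fix from now on $p=d$ and $N=2p+d+1$. For an eigenfunction $-\Delta\phi=\lambda\phi$ and $0<t<\rho$ define
$$a(t)=c_\nu t^{-2\nu}\sum_{k=0}^N\int\chi^{\beta+k}(t^2-s^2)\,w_k\phi\,dy,\qquad e(t)=c_\nu t^{-2\nu}\int\chi^{\beta+N}(t^2-s^2)\,\Delta w_N\,\phi\,dy .$$
In polar coordinates $dy=\Theta s^{d-1}\,ds\,d\theta$. Put $\bar g_k(s)=\int_{S^{d-1}}(w_k\phi\,\Theta)(x,\exp_x(s\theta))\,d\theta$ (for $d=1$, a sum over $\theta=\pm1$). It is smooth on $(-i_0,i_0)$, and even because $\theta\mapsto-\theta$ preserves $d\theta$. Substituting $s=\sigma t$ and using $2\beta+d-2\nu=0$,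
$$a(t)=c_\nu\sum_{k=0}^Nt^{2k}\int_0^1\frac{(1-\sigma^2)^{\beta+k}}{\Gamma(\beta+k+1)}\,\bar g_k(\sigma t)\,\sigma^{d-1}\,d\sigma. \tag{12}$$
In the same way $e(t)=c_\nu t^{2N}\int_0^1\frac{(1-\sigma^2)^{\beta+N}}{\Gamma(\beta+N+1)}\bar h(\sigma t)\sigma^{d-1}d\sigma$ with $\bar h$ smooth, so $e$ is continuous on $[0,\rho)$.

*Equation for $a$.* Let $\beta>2$. Multiply (11) by $\phi$ and integrate. The functions $\chi^{\beta+k}w_k$ are $C^2$ with support in $\{s\le t\}$, so Green's formula gives $\int\Delta(\chi^{\beta+k}w_k)\phi=-\lambda\int\chi^{\beta+k}w_k\phi$. With $V=\sum_k\int\chi^{\beta+k}w_k\phi$ we get $V''+\frac{1-2\nu}tV'+\lambda V=-\int\chi^{\beta+N}\Delta w_N\phi$. A direct computation shows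
$$\big(\partial_t^2+\tfrac{2\nu+1}t\partial_t\big)(t^{-2\nu}V)=t^{-2\nu}\big(\partial_t^2+\tfrac{1-2\nu}t\partial_t\big)V ,$$
since the coefficients of $V'$ are $\frac{-4\nu+2\nu+1}t$ and those of $V$ cancel. Hence
$$a''+\tfrac{2\nu+1}ta'+\lambda a=-e\qquad(0<t<\rho). \tag{13}$$

*Removing the assumption $\beta>2$.* We need (13) for $\beta\in(-1,0]$, where $\chi^\beta$ is not even continuous. Fix $t$. In (12) and its analogue for $e$, differentiate in $t$ under the integral, which affects only the smooth factors $t^{2k}$ and $\bar g_k(\sigma t)$. With $\nu=\beta+\frac d2$, every term in (13) is then holomorphic in $\beta$ on the half plane $\operatorname{Re}\beta>-1$: the weights $(1-\sigma^2)^{\beta+k}$ are integrable there, $1/\Gamma$ is entire, and $c_\nu=\pi^{-d/2}\Gamma(\beta+\frac d2+1)$ is holomorphic there. Since (13) holds for real $\beta>2$, the identity theorem gives it for all real $\beta>-1$.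

*Initial values.* By (12), for our $\beta\in(-1,0]$, $a$ extends to an even smooth function on $(-\rho,\rho)$, so $a'(0)=0$. Only $k=0$ contributes at $t=0$, and $w_0(x,x)=1$, so
$$a(0)=c_\nu\cdot\frac{1}{\Gamma(\beta+1)}\cdot\frac{\Gamma(\beta+1)\Gamma(\frac d2)}{2\,\Gamma(\beta+1+\frac d2)}\cdot\frac{2\pi^{d/2}}{\Gamma(\frac d2)}\,\phi(x)=\phi(x).$$

**Step 3 (a continuous remainder of size $O(t^2)$).** *This step adds to the explicit kernel a continuous function that makes (9) exact, and bounds it uniformly in $x$, $t$ and $\eta$.* For $\phi=\phi_j$ write $a_j,e_j$, and put $r_j(t)=\mathsf j_\nu(t\sqrt{\lambda_j})\phi_j(x)-a_j(t)$. By (2), (13) and the initial values,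
$$r_j''+\tfrac{2\nu+1}tr_j'+\lambda_jr_j=e_j,\qquad r_j(0)=r_j'(0)=0 .$$
As $2\nu+1>0$, Lemma 1 gives
$$|r_j(t)|\le t\int_0^t|e_j(\tau)|\,d\tau. \tag{14}$$

We need decay in $j$. We have $e_j(\tau)=\langle E_\tau,\phi_j\rangle$ with $E_\tau=c_\nu\tau^{-2\nu}\chi^{\beta+N}(\tau^2-s^2)\Delta w_N$, extended by $0$. For $H$ smooth on $D$, $q=\tau^2-s^2$ and $b>2$, the formulas for $\nabla F,\Delta F$ in Step 2 give
$$\Delta\big(\chi^b(q)H\big)=\chi^{b-2}(q)\,4s^2H-\chi^{b-1}(q)\big(H\,\Delta s^2+2\langle\nabla s^2,\nabla H\rangle\big)+\chi^b(q)\,\Delta H .$$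
Each application of $\Delta$ lowers exponents by at most $2$, and the coefficients do not involve $b$ or $\tau$. Apply $1-\Delta$ to $E_\tau$ $p$ times. Before each application the exponents are at least $\beta+N-2(p-1)=\beta+d+3>2$, so the formula is legitimate, and
$$(1-\Delta)^pE_\tau=c_\nu\tau^{-2\nu}\sum_{i=0}^{2p}\chi^{\beta+N-i}(\tau^2-s^2)\,H_i(x,y),$$
with $H_i$ smooth on $D$ and independent of $\tau$ and $\beta$. The exponents satisfy $\beta+N-i\ge\beta+d+1>0$. Hence $E_\tau\in C^{2p}(M)$ with support in $\{s\le\tau\}$, and Green's formula gives $\langle(1-\Delta)^pE_\tau,\phi_j\rangle=(1+\lambda_j)^pe_j(\tau)$.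

Now estimate. The $H_i$ are bounded on the compact set $\{s\le\rho\}$; $1/\Gamma$ is bounded on $[1,\infty)$; $c_\nu$ is bounded for $\nu\in[\frac d2-1,\frac d2]$; and $0\le q\le\tau^2\le1$ on the support, so the smallest exponent gives the largest bound. Uniformly in $x\in M$, $\beta\in(-1,0]$ and $0<\tau<\rho$,
$$|(1-\Delta)^pE_\tau|\le C\tau^{-2\nu+2(\beta+N-2p)}=C\tau^{2N-4p-d}=C\tau^{d+2}\le C .$$
Multiply (14) by $(1+\lambda_j)^p$, take $\ell^2$ norms in $j$, and use Minkowski's inequality and Parseval's identity: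
$$\Big(\sum_j(1+\lambda_j)^{2p}r_j(t)^2\Big)^{1/2}\le t\int_0^t\big\|(1-\Delta)^pE_\tau\big\|_{L^2}\,d\tau\le C't^2 .$$
Since $2p=2d>\frac d2$, the Sobolev fact shows that $r(t,x,\cdot)=\sum_jr_j(t)\phi_j$ is continuous and
$$\sup_y|r(t,x,y)|\le Bt^2,\qquad B=B(M,g),\quad 0<t<\rho. \tag{15}$$
Define, with the sum extended by $0$ outside $\{s<t\}$,
$$k_t(x,y)=c_\nu t^{-2\nu}\sum_{k=0}^N\chi^{\beta+k}(t^2-s^2)\,w_k(x,y)+r(t,x,y). \tag{16}$$
It lies in $L^1(M)$ in $y$ because $\beta>-1$. By construction $\int k_t\phi_j=a_j+r_j=\mathsf j_\nu(t\sqrt{\lambda_j})\phi_j(x)$ for all $j$. An arbitrary eigenfunction is a finite combination of $\phi_j$ with the same eigenvalue, so (9) holds.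

**Step 4 (support).** *The remainder was built from a series and could a priori live on all of $M$; this step shows that $k_t=0$ for $s>t$.* Let $\psi\in C^\infty(M)$ have support in $\{s>t\}$, $\psi=\sum_j\hat\psi_j\phi_j$, uniformly and absolutely convergent. Since $k_t(x,\cdot)\in L^1$ we may integrate termwise, and by (9), then (3) (allowed since $\nu>-\frac12$),
$$\int k_t(x,y)\psi(y)\,dy=\sum_j\hat\psi_j\,\mathsf j_\nu(t\sqrt{\lambda_j})\phi_j(x)=\kappa_\nu\int_{-1}^1(1-\sigma^2)^{\nu-\frac12}\big(\cos(t\sigma\sqrt{-\Delta})\psi\big)(x)\,d\sigma .$$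
Sum and integral may be exchanged because $|\cos|\le1$ and $\sum_j|\hat\psi_j\phi_j(x)|<\infty$. By finite propagation speed the integrand is $0$. On $\{s>t\}$ the function $k_t$ equals the continuous function $r$ and is orthogonal to all such $\psi$, so it is $0$ there.

**Step 5 (positivity).** *This step compares the first term of (16) with all the others on $\{s<t\}$ and fixes $C_0$ and $t_0$.* Let
$$m=\min_{s\le\rho}u_0>0,\qquad A=\max_{s\le\rho}\sum_{k=1}^N|w_k|,\qquad\kappa=\min_{\nu\in[d/2-1,d/2]}c_\nu>0 .$$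
Since $\Gamma(\beta+k+1)=(\beta+k)\cdots(\beta+1)\Gamma(\beta+1)$, on $s<t<\rho\le1$
$$k_t=c_\nu t^{-2\nu}\frac{(t^2-s^2)^\beta}{\Gamma(\beta+1)}\Big\{u_0+\sum_{k=1}^N\frac{(t^2-s^2)^kw_k}{(\beta+1)\cdots(\beta+k)}\Big\}+r .$$

*The brace.* Here $\beta+1=\eta$, $\beta+i\ge1$ for $i\ge2$, and $(t^2-s^2)^k\le t^2$, so the brace is at least $m-At^2/\eta$.

*The prefactor.* Since $\beta\le0$, $(t^2-s^2)^\beta\ge t^{2\beta}$; this is the point where $\nu\le\frac d2$ is used. Also $\frac1{\Gamma(\beta+1)}=\frac{\eta}{\Gamma(1+\eta)}\ge\eta$, as $\Gamma\le1$ on $[1,2]$. With $-2\nu+2\beta=-d$, the prefactor is at least $\kappa\eta t^{-d}$.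

*Conclusion.* Put $C_0=1+\frac{2A}m+\frac{2B}{\kappa m}$ and let $\eta\ge C_0t^2$. Then $At^2/\eta\le A/C_0\le\frac m2$, so the brace is at least $\frac m2$. With (15) and $t^{-d}\ge1$,
$$k_t\ge\tfrac12\kappa m\,\eta\,t^{-d}-Bt^2\ge\big(\tfrac12\kappa mC_0-B\big)t^2>0\qquad(s<t).$$
Choose $t_0\in(0,\rho)$ with $C_0t_0^2\le1$. None of the constants depends on the choice of eigenbasis. $\square$

## 6. Composing the kernels

**Lemma 3.** Let $\Sigma_S=\{\mu_1,\dots,\mu_n\}$ (distinct eigenvalues). Suppose that for each $i$ there are $\eta_i\in(0,1]$ and $t_i\in(0,t_0]$ with $\eta_i\ge C_0t_i^2$ and $\mathsf j_{\nu_i}(t_i\sqrt{\mu_i})=0$, where $\nu_i=\frac d2-1+\eta_i$. Then every $f=\sum_{k\in S}a_k\phi_k\not\equiv0$ takes strictly positive and strictly negative values, hence has a root, in every ball $B(x_0,r)$ with $r=t_1+\dots+t_n$.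

Group $f=\sum_{i=1}^ng_i$ with $-\Delta g_i=\mu_ig_i$.

**Step 1 ($f$ vanishes on no nonempty open set).** *We want strict signs assuming only $f\ge0$, so $f$ must not be identically zero on a ball.* If $f=0$ on an open $U\neq\emptyset$, then $\sum_i\mu_i^mg_i=(-\Delta)^mf=0$ on $U$ for $0\le m<n$. The Vandermonde matrix $(\mu_i^m)$ is invertible, so each $g_i=0$ on $U$. By Aronszajn's theorem each $g_i\equiv0$, so $f\equiv0$, a contradiction.

**Step 2 (annihilation).** *This step produces the function that must be both zero and positive.* Suppose $f\ge0$ on $B(x_0,r)$; if $f\le0$ there, replace $f$ by $-f$. Let $f_0=f$ and $f_i(x)=\int k^{(i)}_{t_i}(x,y)f_{i-1}(y)\,dy$, with the kernel of Proposition 2 for $(t_i,\eta_i)$. By (9) each $f_i$ is a linear combination of $g_1,\dots,g_n$, hence continuous, and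
$$f_n=\sum_l\Big(\prod_i\mathsf j_{\nu_i}(t_i\sqrt{\mu_l})\Big)g_l=0,$$
because the factor with $i=l$ vanishes.

**Step 3 (positivity on shrinking balls).** *This step contradicts $f_n=0$ at $x_0$.* Put $r_0=r$, $r_i=r-t_1-\dots-t_i$. We claim $f_i>0$ on $\{d(x,x_0)\le r_i\}$ for $1\le i\le n$. Let $d(x,x_0)\le r_i$. Then $B(x,t_i)\subset B(x_0,r_{i-1})$, since $r_i+t_i=r_{i-1}$. On $B(x,t_i)$ the continuous function $f_{i-1}$ is $\ge0$ and not identically zero: for $i=1$ by assumption and Step 1, for $i\ge2$ because it is positive there by induction. The kernel $k^{(i)}_{t_i}(x,\cdot)$ is strictly positive on $B(x,t_i)$ and zero on $\{d(x,\cdot)>t_i\}$, and the sphere $\{d(x,\cdot)=t_i\}$ has measure zero because $t_i<i_0$. So $f_i(x)>0$.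

For $i=n$ we have $r_n=0$ and get $f_n(x_0)>0$, a contradiction. Thus $f$ takes both strict signs on $B(x_0,r)$. This ball is path connected (join points to $x_0$ by minimizing geodesics), so $f$ has a root in it. $\square$

## 7. Proof of Theorem A: the order $\nu=\frac d2$

If $f\equiv0$, every point is a root. Let $f\not\equiv0$ and put
$$J=j_{d/2,1},\qquad\lambda_*=(J/t_0)^2,\qquad c_M=\max\big\{J,\,(1+\operatorname{diam}M)\sqrt{\lambda_*}\big\}.$$

**Case 1: some $\lambda\in\Sigma_S$ has $\lambda<\lambda_*$.** *Here $t_\lambda$ would be too large for Proposition 2, but the ball is all of $M$.* The radius is at least $c_M\lambda_*^{-1/2}\ge1+\operatorname{diam}M$, so the ball is $M$. Since $0\notin S$, the continuous function $f\not\equiv0$ is orthogonal to constants and takes both strict signs; $M$ is connected, so $f$ has a root.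

**Case 2: all $\lambda\in\Sigma_S$ satisfy $\lambda\ge\lambda_*$.** *Here Lemma 3 applies with one fixed order.* Take $\eta=1$, $\nu=\frac d2$, $t_\lambda=J/\sqrt\lambda\le t_0$ for every $\lambda\in\Sigma_S$. Then $C_0t_\lambda^2\le C_0t_0^2\le1=\eta$ and $\mathsf j_{d/2}(t_\lambda\sqrt\lambda)=0$. Lemma 3 gives both signs and a root in each ball of radius $J\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}\le c_M\sum_{\lambda\in\Sigma_S}\lambda^{-1/2}$.

Finally, balls of radius $c_M\sum_{k\in S}\lambda_k^{-1/2}$ are at least as large. $\blacksquare$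

## 8. Proof of Theorem B: orders approaching $\frac d2-1$

Proposition 2 allows any $\eta\ge C_0t^2$. With $t\approx\lambda^{-1/2}$ we may take $\eta$ of size $\lambda^{-1}$, and then the zero $j_{\nu,1}$ moves from $j_{d/2,1}$ down to within $O(\lambda^{-1})$ of $j_{d/2-1,1}$.

**Step 1 (the first zero increases with the order).** *This keeps $t\le J/\sqrt\lambda$.* For $\nu>-1$ and $\eta>0$, if $0\le z\le j_{\nu,1}$ then $\mathsf j_\nu(z\sigma)>0$ for $0\le\sigma<1$. By (4), $\mathsf j_{\nu+\eta}>0$ on $[0,j_{\nu,1}]$. So $\nu\mapsto j_{\nu,1}$ is strictly increasing.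

**Step 2 (it is $C^1$).** *This turns small $\eta$ into a small shift of the zero.* Fix $\nu_0>-1$ and $z_0=j_{\nu_0,1}$. The zero $z_0$ of $\mathsf j_{\nu_0}$ is simple: otherwise the second-order linear equation (2) with $\lambda=1$ would force $\mathsf j_{\nu_0}\equiv0$. As $\mathsf j_\nu(z)$ is analytic in $(\nu,z)$, the implicit function theorem gives $\epsilon>0$ such that for $\nu$ near $\nu_0$ there is exactly one zero $z(\nu)$ in $(z_0-\epsilon,z_0+\epsilon)$, and $z(\nu)$ is $C^1$. On the compact interval $[0,z_0-\epsilon]$ we have $\mathsf j_{\nu_0}>0$, hence $\mathsf j_\nu>0$ there for $\nu$ near $\nu_0$. So $z(\nu)=j_{\nu,1}$. Consequently, since $\frac d2-1>-1$, with some $L=L(d)$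
$$j_{d/2-1+\eta,1}\le j_{d/2-1,1}+L\eta\qquad(0\le\eta\le1). \tag{17}$$

**Step 3 (choice of parameters).** *This step applies Lemma 3 with an order that depends on $\lambda$.* If $f\equiv0$ there is nothing to prove. Let $f\not\equiv0$, $J=j_{d/2,1}$, $\Lambda=\max\{C_0J^2,J^2/t_0^2\}$ and
$$C_M=\max\big\{LC_0J^2,\ (1+\operatorname{diam}M)\Lambda^{3/2}\big\}.$$
Suppose all $\lambda\in\Sigma_S$ are $\ge\Lambda$. Put
$$\eta_\lambda=C_0J^2/\lambda\in(0,1],\qquad\nu_\lambda=\tfrac d2-1+\eta_\lambda,\qquad t_\lambda=j_{\nu_\lambda,1}/\sqrt\lambda .$$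
By Step 1, $t_\lambda\le J/\sqrt\lambda\le t_0$, so $C_0t_\lambda^2\le C_0J^2/\lambda=\eta_\lambda$ and Lemma 3 applies. By (17),
$$t_\lambda\le j_{d/2-1,1}\lambda^{-1/2}+LC_0J^2\lambda^{-3/2},$$
so the radius in Lemma 3 is at most the one in Theorem B. If instead some $\lambda\in\Sigma_S$ is $<\Lambda$, the radius in Theorem B is at least $C_M\Lambda^{-3/2}\ge1+\operatorname{diam}M$, and we argue as in Case 1 of Section 7. $\blacksquare$

## 9. Lower bounds: proof of Theorem C

### 9.1. Every manifold: $c_M\ge\pi/2$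

**Step 1 (gradient bound).** *This step bounds how fast an eigenfunction can fall from its maximum.* By compactness $\operatorname{Ric}\ge-K$ for some $K\ge0$. Let $-\Delta u=\lambda u$, $\lambda>0$, normalized (up to sign and scale) so that $\max|u|=u(x_0)=1$. Let $\alpha>\lambda+K$ and $P=|\nabla u|^2+\alpha u^2$. Suppose $\nabla u\ne0$ at a maximum point of $P$. There $0=\frac12\nabla P=\operatorname{Hess}u(\nabla u)+\alpha u\nabla u$, so $-\alpha u$ is an eigenvalue of $\operatorname{Hess}u$ and $|\operatorname{Hess}u|^2\ge\alpha^2u^2$. Bochner's formula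
$$\tfrac12\Delta|\nabla u|^2=|\operatorname{Hess}u|^2+\langle\nabla u,\nabla\Delta u\rangle+\operatorname{Ric}(\nabla u,\nabla u)$$
and $\frac12\Delta u^2=|\nabla u|^2-\lambda u^2$ give at this point
$$\tfrac12\Delta P\ge\alpha(\alpha-\lambda)u^2+(\alpha-\lambda-K)|\nabla u|^2>0,$$
impossible at a maximum. So $\nabla u=0$ at the maximum of $P$, hence $P\le\alpha$ everywhere. Letting $\alpha\downarrow\lambda+K$,
$$|\nabla u|^2\le(\lambda+K)(1-u^2).$$

**Step 2 (positivity near the maximum).** *This step integrates the bound.* Along a unit-speed minimizing geodesic $\gamma$ from $x_0$, for $\varepsilon>0$,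
$$\Big|\frac d{d\tau}\arccos\frac{u(\gamma(\tau))}{1+\varepsilon}\Big|\le\frac{|\nabla u|}{\sqrt{(1+\varepsilon)^2-u^2}}\le\sqrt{\lambda+K}.$$
Integrate from $\tau=0$ and let $\varepsilon\to0$: $\arccos u(\gamma(\tau))\le\tau\sqrt{\lambda+K}$. So $u>0$ on $B\big(x_0,\frac{\pi}{2\sqrt{\lambda+K}}\big)$. If $c<\frac\pi2$, then $c\lambda^{-1/2}<\frac\pi2(\lambda+K)^{-1/2}$ for large $\lambda$, so $c$ is not admissible. This proves (1).

### 9.2. Spheres: zonal functions and $j_{d/2-1,1}$

*We exhibit single eigenfunctions positive on balls of radius almost $j_{d/2-1,1}\lambda^{-1/2}$.* Let $d\ge2$, $a=\frac d2-1$, $x_0\in\mathbb S^d$, and let $P_\ell^{(a,a)}$ be the Jacobi polynomial. A function $y(X)$ of $X=\cos d(x,x_0)$ has Laplacian $(1-X^2)y''-dXy'$. The Jacobi equation $(1-X^2)y''-(2a+2)Xy'+\ell(\ell+2a+1)y=0$ has $2a+2=d$ and $2a+1=d-1$. So $P^{(a,a)}_\ell(\cos d(x,x_0))$, which is smooth as a polynomial in $\langle x,x_0\rangle$, is an eigenfunction with $\lambda=\ell(\ell+d-1)$, and $\sqrt\lambda\ge\ell$.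

By the Mehler–Heine theorem (Szegő, *Orthogonal Polynomials*, Thm. 8.1.1), $\ell^{-a}P_\ell^{(a,a)}(\cos(z/\ell))\to(z/2)^{-a}J_a(z)=\mathsf j_a(z)/\Gamma(a+1)$ uniformly for bounded $z$. On $[0,j_{a,1}-\varepsilon]$ the limit has a positive lower bound. So for $\ell$ large the eigenfunction is positive for $d(x,x_0)\le(j_{a,1}-\varepsilon)/\ell$, in particular on the ball of radius $(j_{a,1}-\varepsilon)\lambda^{-1/2}$. For $d=1$, $\cos\ell x$ is positive for $|x|<\frac{\pi}{2\ell}$, and $j_{-1/2,1}=\frac\pi2$.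

If $c<j_{d/2-1,1}$ and $C<\infty$, choose $\varepsilon<j_{d/2-1,1}-c$. For $\lambda$ large, $c\lambda^{-1/2}+C\lambda^{-3/2}<(j_{d/2-1,1}-\varepsilon)\lambda^{-1/2}$, so Theorem B with $c$ in place of $j_{d/2-1,1}$ is false. This proves (2).

### 9.3. Tori: $n$ neighboring frequencies

The root statement on circles was proved in Section 3. For the construction, we first build an exponential polynomial that is positive on nearly all of $(-\frac{n\pi}2,\frac{n\pi}2)$, then approximate it by $n$ cosines of nearly equal frequency.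

**Step 1 (a positive limit profile $H$).** Let $z_i=-\frac{n\pi}2+i\pi$, $1\le i\le n-1$, and $\psi=\cos$ for $n$ odd, $\psi=\sin$ for $n$ even. The $z_i$ are exactly the zeros of $\psi$ in $(-\frac{n\pi}2,\frac{n\pi}2)$, and they are simple. So $\psi$ and $\prod_i(t-z_i)$ change sign at the same points, and with a suitable sign
$$F(t)=\pm\psi(t)\prod_{i=1}^{n-1}(t-z_i)$$
is $\ge0$ on this interval and vanishes only at the $z_i$. The set $\{z_i\}$ is symmetric about $0$, so the product has parity $(-1)^{n-1}$, the parity of $\psi$; thus $F$ is even.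

We must lift $F$ at its zeros. Let $q$ be a polynomial of degree $\le n-2$ with $q(z_i)\psi'(z_i)=1$ for all $i$ (for $n=1$ take $q=0$), and let $G$ be the even part of $q\psi'$. By the symmetry of $\{z_i\}$, $G(z_i)=1$. Put $\delta'=\min(n\delta,\frac\pi4)$ and $I=[-\frac{n\pi}2+\delta',\frac{n\pi}2-\delta']$. Near the $z_i$ we have $F\ge0$ and $G\ge\frac12$; on the rest of $I$, $F$ has a positive lower bound and $G$ is bounded. So $H=F+\varepsilon G>0$ on $I$ for small $\varepsilon>0$.

*Example.* For $n=2$: $z_1=0$, $F=t\sin t$, $q=1$, $G=\cos t$, $H=t\sin t+\varepsilon\cos t$.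

**Step 2 (approximation by $n$ cosines).** *This step replaces the factors $t^j$ by finite differences in the frequency.* Since $H$ is even, it is a combination of $t^j\cos t$ ($j$ even) and $t^j\sin t$ ($j$ odd) with $j\le n-1$, that is, of the functions $\operatorname{Re}[(it)^je^{it}]$. As $h\to0$, uniformly on $I$,
$$h^{-j}\sum_{l=0}^j(-1)^{j-l}\binom jl\cos((1+lh)t)=\operatorname{Re}\Big[e^{it}\Big(\frac{e^{iht}-1}h\Big)^j\Big]\to\operatorname{Re}\big[(it)^je^{it}\big].$$
So for $h=1/K$ with a large integer $K>n$, some sum $\sum_{l=0}^{n-1}b_l\cos((1+l/K)t)$ is so close to $H$ that it is positive on the compact set $I$. Positivity persists under small changes of the $b_l$, so we may take all $b_l\ne0$. In the example, $t\sin t$ is the limit of $K\cos t-K\cos((1+\frac1K)t)$, and we get $(K+\varepsilon)\cos t-K\cos((1+\frac1K)t)$.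

**Step 3 (the function on $\mathbb T^d$).** *This step rescales $t=Kx_1$ and compares radii.* Let $f(x)=\sum_{l=0}^{n-1}b_l\cos((K+l)x_1)$, a combination of eigenfunctions with the $n$ distinct eigenvalues $(K+l)^2$. It is positive for $|x_1|\le\frac1K(\frac{n\pi}2-\delta')<\pi$ (as $K>n$), hence on the ball about $0$ of radius
$$\tfrac1K\big(\tfrac{n\pi}2-\delta'\big)\ge\big(\tfrac\pi2-\delta\big)\tfrac nK\ge\big(\tfrac\pi2-\delta\big)\sum_{l=0}^{n-1}\frac1{K+l},$$
since $\delta'\le n\delta$, and a point within distance $R$ of $0$ has a representative with $|x_1|\le R$. The functions $\cos((K+l)x_1)$ are mutually orthogonal; normalize them and complete them to an orthonormal eigenbasis. Then $|S|=n$, all $a_k\ne0$, and the last sum is $\sum_{k\in S}\lambda_k^{-1/2}$.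

On $\mathbb T^1$ this, together with the circle statement, shows that $\frac\pi2=j_{-1/2,1}$ is optimal for every $n$. $\blacksquare$
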